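# Permutations that respect the colors $\{c,c^{-1}\}$, and bipartite Cayley graphs with no extra symmetry

## 1. A permutation group, its twisted translates, and the colors it respects

All groups and graphs are finite. Let $G$ be a group with a subgroup $B$ of index $2$, and put $C=G\setminus B$, $n=|B|=|C|$, $N=|G|=2n$. We write $x^d=d^{-1}xd$. Permutations of $G$ are written as functions, and $\rho_g$ is the right translation $x\mapsto xg$. The set of all $\rho_g$ is a regular permutation group, which we identify with $G$. (With functions composed from right to left, $g\mapsto\rho_g$ reverses products; this changes nothing about subgroups, normality or indices.)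

For $c\in C$ write $[c]=\{c,c^{-1}\}\subseteq C$ and call it a **color**. Give the edge of the complete bipartite graph between $g\in B$ and $h\in C$ the color $[gh^{-1}]=[hg^{-1}]$. Every right translation preserves every color, since $(gx)(hx)^{-1}=gh^{-1}$.

The object of this lecture is a group of permutations that contains $G$, together with the set of colors it cannot spoil.

**Definition.** Let $X$ be a group of permutations of $G$ that contains $G$ and preserves the partition $\{B,C\}$. Let $V=X_1$ be the stabilizer of the element $1$, and let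
$$T=\{c\in C:\ \varphi(c)\in[c]\ \text{ for all }\varphi\in V\}.$$
For $\varphi\in X$ and $g\in G$ the **twisted translate** $\varphi_g$ is
$$\varphi_g(x)=\varphi(xg)\,\varphi(g)^{-1}. \tag{1}$$

Since $\varphi_g=\rho_{\varphi(g)}^{-1}\varphi\rho_g$, it lies in $X$, and $\varphi_g(1)=1$. So $\varphi_g\in V$. Elements of $V$ fix $1$, hence map $B$ to $B$ and $C$ to $C$. As $G$ is transitive, $X=GV$ and $|X|=|G|\,|V|$, so $X=G$ if and only if $V=1$.

**Lemma 1.** Let $\varphi\in X$.

(a) If $gh^{-1}\in T$, then
$$\varphi(g)\varphi(h)^{-1}\in[gh^{-1}]=\{gh^{-1},hg^{-1}\}. \tag{2}$$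

(b) $T=T^{-1}$, and every element of $V$ either fixes or interchanges the elements of $[t]$, for each $t\in T$.

(c) If $t\in T$ and $\varphi\in V$, then $\varphi(t^2)=\varphi(t)^2$.

*Proof.* (a) By (1), $\varphi(g)\varphi(h)^{-1}=\varphi_h(gh^{-1})$, and $\varphi_h\in V$.

(b) Let $t\in T$, $\varphi\in V$. Then $\varphi(t^{-1})^{-1}=\varphi(1)\varphi(t^{-1})^{-1}=\varphi_{t^{-1}}(t)\in[t]$, so $\varphi(t^{-1})\in[t]$. Hence $t^{-1}\in T$, and $\varphi$ maps $[t]$ injectively into itself.

(c) If $t^2=1$, then $\varphi(t)=t$ and both sides are $1$. Otherwise write $\varphi(t)=t^{\delta}$ with $\delta=\pm1$. Apply (2) to $g=t^2$, $h=t$: $\varphi(t^2)\in\{t^{\delta}t^{\delta},\,t^{-\delta}t^{\delta}\}=\{t^{2\delta},1\}$. Since $\varphi$ is injective, $\varphi(1)=1$ and $t^2\neq1$, we get $\varphi(t^2)=t^{2\delta}$. $\square$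

**Lemma 2.** If $\varphi\in V$ normalizes $G=\{\rho_g\}$, then $\varphi\in\mathrm{Aut}(G)$.

*Proof.* Given $g$, there is $g'$ with $\varphi\rho_g=\rho_{g'}\varphi$. Evaluating at $1$ gives $\varphi(g)=g'$. Evaluating at $x$ gives $\varphi(xg)=\varphi(x)\varphi(g)$. $\square$

**Example.** Let $G=Q_8=\{\pm1,\pm i,\pm j,\pm k\}$, $B=\langle i\rangle$. The colors are $\{\pm j\}$ and $\{\pm k\}$. Let $X$ consist of all permutations that preserve every color. Changing the sign of an endpoint of an edge changes $gh^{-1}$ to $-gh^{-1}$, which is its inverse, so the color does not change. Hence $V$ contains all $8$ permutations that fix $\pm1$ and independently swap or fix the pairs $\{\pm i\},\{\pm j\},\{\pm k\}$. There are no others: $\varphi(j)=\pm j$ and $\varphi(i)\varphi(j)^{-1}\in[ij^{-1}]=\{\pm k\}$ give $\varphi(i)=\pm i$, similarly $\varphi(-1)=\pm1$, so $\varphi(-1)=-1$. Thus $|V|=8$ and $T=C$. The permutation that swaps only $j$ and $-j$ is not an automorphism of $Q_8$, since it fixes $i$ and $k=ij$ but moves $j$. However,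 $V$ also contains an automorphism other than $1$, namely conjugation by $i$, which fixes $B$ pointwise and inverts $\pm j,\pm k$.

What $X$ and $T$ are for: when $X$ respects $99\%$ of the colors, we shall show that either $X=G$ or $G$ itself has a nontrivial automorphism that fixes or inverts each element of $C$. Random graphs will supply the $99\%$.

## 2. The bipartite Cayley index and the obstruction

For $S\subseteq G$, the Cayley digraph $\mathrm{Cay}(G,S)$ has vertex set $G$ and an arc $(g,h)$ exactly when $gh^{-1}\in S$. When $S=S^{-1}$ it is an undirected graph. Right translations are automorphisms, so $G\le\mathrm{Aut}(\mathrm{Cay}(G,S))$, and $|\mathrm{Aut}(\mathrm{Cay}(G,S)):G|$ is the *Cayley index*. If it is $1$, the graph is a *graphical regular representation* (GRR) of $G$.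

If $S=S^{-1}\subseteq C$, then all edges run between $B$ and $C$. Define
$$c(G,B)=\min\{|\mathrm{Aut}(\mathrm{Cay}(G,S)):G|\;:\;S\subseteq G\setminus B,\ S=S^{-1}\}.$$
So $c(G,B)=1$ says that some bipartite Cayley graph of this kind is a GRR. The question, in plain words: for large $G$, what can prevent this? The paper of Jia-Li Du, Yan-Quan Feng and Pablo Spiga, "On the existence and the enumeration of bipartite regular representations of Cayley graphs over abelian groups", arXiv:2001.03916 (2020), is the source of the following conjecture.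

**Conjecture.** There is a positive integer $n_0$ such that if $|G|\ge n_0$ and $|G:B|=2$, then either $c(G,B)=1$, or there is $\alpha\in\mathrm{Aut}(G)$ with $\alpha\neq1$, $B^\alpha=B$ and $G=B\cup\{g:g^\alpha=g\}\cup\{g:g^\alpha=g^{-1}\}$.

**Definition.** An **obstruction** for $(G,B)$ is an automorphism $\alpha\neq 1$ of $G$ with $B^\alpha=B$ and $\alpha(c)\in\{c,c^{-1}\}$ for all $c\in C$. This is exactly the second alternative of the conjecture.

The conjecture is true, with $n_0=2^{81}$. The following is what we prove. The proof is self-contained and does not use the classification of finite simple groups.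

**Theorem A.** Let $|G|\ge2^{81}$ and $|G:B|=2$.

1. If $(G,B)$ has an obstruction, then $|\mathrm{Aut}(\mathrm{Cay}(G,S)):G|\ge2$ for every inverse-closed $S\subseteq C$, so $c(G,B)>1$.
2. If $(G,B)$ has no obstruction, then $\mathrm{Aut}(\mathrm{Cay}(G,S))=G$ for all but a proportion at most $2^{-|B|/10^9}$ of the inverse-closed $S\subseteq C$. In particular $c(G,B)=1$.

So for $|G|\ge2^{81}$ the two alternatives exclude each other: $c(G,B)=1$ if and only if there is no obstruction.

**Theorem B (rigidity).** Let $\varepsilon=1/100$, and let $X,V,T$ be as in Section 1. If $|T|\ge(1-\varepsilon)n$, then $X=G$ or $(G,B)$ has an obstruction.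

*Proof of Theorem A.1.* Let $\alpha$ be an obstruction and let $gh^{-1}\in S$. Then $\alpha(g)\alpha(h)^{-1}=\alpha(gh^{-1})\in[gh^{-1}]\subseteq S$. So $\alpha$ maps edges to edges, and it is a graph automorphism because the graph is finite. It fixes the vertex $1$ and is not the identity, while only the identity of the regular group $G$ fixes $1$. $\square$

This argument does not use the size of $G$. Theorem B has no size hypothesis either. Taking $X$ to be the group of all permutations that preserve every color (it preserves $\{B,C\}$, because it preserves the complete bipartite graph, and it has $T=C$), Theorem B says: if some non-translation preserves all the colors, then there is an obstruction.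

## 3. Cyclic, generalized dihedral and quaternion groups by hand

If $G$ is abelian and not of exponent at most $2$, then inversion is an automorphism other than $1$. It preserves $B$ and inverts $C$, so it is an obstruction.

Suppose instead that every element of $C$ is an involution. An obstruction would fix $C$ pointwise. Since $|C|=N/2$ and $1\notin C$, the set $C$ generates $G$, so the automorphism would be $1$. There is no obstruction, and Theorem A says that almost every $S$ gives a GRR once $|G|\ge2^{81}$.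

A lower bound on $|G|$ is needed. Let $G=\mathrm{Sym}(3)$, $B=\mathrm{Alt}(3)$, so that $C$ is the set of three involutions and there is no obstruction. For $|S|=0,1,2,3$ the graph is $6K_1$, $3K_2$, $C_6$, $K_{3,3}$. Their automorphism groups have orders $720$, $48$, $12$, $72$, so none is a GRR.

For $G=Q_8$, $B=\langle i\rangle$, the group $X$ of the example in Section 1 lies in $\mathrm{Aut}(\mathrm{Cay}(G,S))$ for every inverse-closed $S\subseteq C$, so $c(G,B)\ge8$.

Here is an obstruction with $B$ nonabelian and elements of odd order present. Let $P=Q_8\times\langle z\rangle$ with $z^2=1$, let $P$ act on $Y=\langle y\rangle\cong C_3$ with $Q_8$ acting trivially and $z$ inverting $y$, and let $G=Y\rtimes P$, $B=Y\times Q_8$. Elements of $C$ are $c=uqz$ with $u\in Y$, $q\in Q_8$. Since $zu^{-1}z=u$, we have $c^{-1}=zq^{-1}u^{-1}=uq^{-1}z$. Conjugation by $i$ centralizes $Y$ and $z$, and sends each $q$ to $q$ or $q^{-1}$. So it sends $c$ to $c$ or $c^{-1}$, and it is an obstruction. Note that $C$ inverts every element of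 odd order in this group. That feature will reappear.

## 4. Automorphisms that invert more than three quarters of a group

**Lemma 3.** If $\theta\in\mathrm{Aut}(K)$ inverts more than $\frac34|K|$ elements of a group $K$, then $K$ is abelian and $\theta$ inverts every element.

*Proof.* Let $I=\{y:\theta(y)=y^{-1}\}$ and $x\in I$. Each of the conditions $y\in I$, $xy\in I$ fails for fewer than $|K|/4$ elements $y$, so both hold for more than $|K|/2$ elements $y$. For these, $x^{-1}y^{-1}=\theta(x)\theta(y)=\theta(xy)=y^{-1}x^{-1}$, so $y$ commutes with $x$. Thus $|C_K(x)|>|K|/2$, whence $C_K(x)=K$ and $x\in Z(K)$. So $I\subseteq Z(K)$, which gives $|Z(K)|>|K|/2$, and $K$ is abelian. Then $I$ is a subgroup of index less than $2$, so $I=K$. $\square$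

The constant is sharp: the identity automorphism of the dihedral group of order $8$ inverts exactly $6$ of its $8$ elements.

For $e\in B$ put $D_e=\{c\in C:c^2=e\}$. Clearly $D_e^{-1}=D_{e^{-1}}$ and $gD_eg^{-1}=D_{geg^{-1}}$ for $g\in G$.

**Lemma 4.** (a) If $d\in D_e$, then $D_e=d\{y\in B:y^d=y^{-1}\}$.

(b) If $B$ is nonabelian, then
$$|D_e|\le\tfrac34n\quad\text{for every }e\in B. \tag{3}$$

(c) For $b,b'\in B$, the set $\{d\in C:b^d=b'\}$ is empty or a right coset of $C_B(b)$. If it has more than $n/2$ elements, then $b\in Z(B)$ and the set is all of $C$.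

(d) If $H\le G$ and $H\not\le B$, then $|H\cap B|=|H\cap C|=n/|G:H|$.

*Proof.* (a) For $y\in B$, $(dy)^2=d^2\,(d^{-1}yd)\,y=e\,y^dy$, which equals $e$ exactly when $y^d=y^{-1}$. (b) Conjugation by $d$ is an automorphism of $B$, so (a) and Lemma 3 apply. (c) If $b^{d_1}=b'$, then $b^d=b'$ iff $dd_1^{-1}$ centralizes $b$, and $dd_1^{-1}\in B$. If the coset has more than $n/2$ elements, then $|C_B(b)|>n/2$ forces $C_B(b)=B$, and the coset is $Bd_1=C$. (d) $H\cap B$ is the kernel of the surjection $H\to G/B$, so $|H\cap B|=|H\cap C|=|H|/2$. $\square$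

Example: in $Q_8\times\langle z\rangle$ with $B=Q_8$, we get $D_1=\{\pm z\}$ and $D_{-1}=\{\pm iz,\pm jz,\pm kz\}$. The second has $6=\frac34n$ elements, so (3) is attained.

**Lemma 5.** If $B$ is abelian and $C$ contains an element $c$ with $c^2\ne1$, then $(G,B)$ has an obstruction.

*Proof.* Since $B$ is abelian, all elements of $C$ induce the same automorphism $\sigma$ of $B$ by conjugation: $\sigma(b)=b^c$ for every $c\in C$. As $c^{-1}\in C$ too, also $\sigma(b)=cbc^{-1}$. Define $\alpha(b)=\sigma(b)^{-1}$ on $B$ and $\alpha(c)=c^{-1}$ on $C$. Check products, with $b,b'\in B$ and $c,c'\in C$.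

- $\alpha(bb')=\alpha(b)\alpha(b')$, because $B$ is abelian.
- $\alpha(b)\alpha(c)=(c^{-1}b^{-1}c)c^{-1}=c^{-1}b^{-1}=\alpha(bc)$.
- $\alpha(c)\alpha(b)=c^{-1}(cb^{-1}c^{-1})=b^{-1}c^{-1}=\alpha(cb)$.
- $\alpha(cc')=\sigma(cc')^{-1}=(c^{-1}(cc')c)^{-1}=(c'c)^{-1}=c^{-1}c'^{-1}=\alpha(c)\alpha(c')$.

So $\alpha$ is a homomorphism. It is bijective on each of $B$ and $C$, it inverts $C$, and it is not $1$ because some $c\in C$ has $c^{-1}\neq c$. $\square$

From now on $\varepsilon=1/100$.

**Lemma 6 (almost an obstruction is an obstruction).** Let $B$ be nonabelian and let $1\ne\alpha\in\mathrm{Aut}(G)$ with $B^\alpha=B$ and $\alpha(c)\in[c]$ for at least $(1-\varepsilon)n$ elements $c\in C$. Then $\alpha$ is an obstruction.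

*Proof.* Let $K=C_G(\alpha)$ be the subgroup of fixed elements, $K_B=K\cap B$, $C_+=K\cap C$ and $C_-=\{c\in C:\alpha(c)=c^{-1}\}$.

If $c\in C_-$ and $y\in B$, then $cy\in C_-$ iff $c^{-1}\alpha(y)=y^{-1}c^{-1}$, that is, iff the automorphism $y\mapsto c^{-1}\alpha(y)c$ of $B$ inverts $y$. By Lemma 3, $|C_-|\le\frac34n$. Hence $|C_+|\ge(\frac14-\varepsilon)n>0$. The set $C_+$ is a left coset of $K_B$. Let $k=|B:K_B|$, so $|C_+|=n/k$. If $k=1$, then $\alpha$ fixes $B$ and $C_+=C$, so $\alpha=1$, which is excluded. From $n/k\ge0.24\,n$ we get $2\le k\le4$.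

Let $Y\ne C_+$ be a left coset of $K_B$ in $C$. It has $n/k\ge n/4$ elements, none of them in $C_+$, and at most $\varepsilon n$ of them lie outside $C_-$. Choose $c\in Y\cap C_-$. If $y\in K_B$ and $cy\in C_-$, then $c^{-1}y=\alpha(cy)=y^{-1}c^{-1}$, so $y=cy^{-1}c^{-1}$, that is, $y^c=y^{-1}$. This holds for at least $|K_B|-\varepsilon n\ge(1-4\varepsilon)|K_B|>\frac34|K_B|$ elements $y\in K_B$. These elements generate $K_B$ and $c$ conjugates them into $K_B$, so $c$ normalizes $K_B$. By Lemma 3, $c$ inverts all of $K_B$. Then for every $y\in K_B$, $\alpha(cy)=c^{-1}y=c^{-1}(cy^{-1}c^{-1})=y^{-1}c^{-1}=(cy)^{-1}$. So $Y=cK_B\subseteq C_-$. As $Y$ was arbitrary, $C=C_+\cup C_-$. $\square$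

## 5. A union bound that handles $\mathrm{Aut}(G)$ and fails for permutations

Let $\Omega=\{[c]:c\in C\}$. A uniformly random inverse-closed $S\subseteq C$ is obtained by including each class in $\Omega$ independently with probability $\frac12$. To show that $\mathrm{Cay}(G,S)$ is usually a GRR, one naturally bounds, for each $\varphi\ne1$ fixing the vertex $1$, the probability that $\varphi$ is an automorphism, and sums.

For $\varphi\in\mathrm{Aut}(G)$ this works. Suppose $B$ is nonabelian and there is no obstruction, and let $1\neq\alpha\in\mathrm{Aut}(G)$ with $B^\alpha=B$. By Lemma 6, more than $\varepsilon n$ elements $c\in C$ have $\alpha(c)\notin[c]$, so $\alpha$ moves more than $\varepsilon n/2$ members of $\Omega$. If $\alpha$ preserves the graph, then $S^\alpha=S$ and the indicator of $S$ is constant on the cycles of $\alpha$ on $\Omega$. A cycle of length $\ell\ge2$ contributes a factor $2^{1-\ell}\le2^{-\ell/2}$. So the probability is at most $2^{-\varepsilon n/4}$. There are at most $N^{\log_2N}$ automorphisms,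 because $G$ is generated by at most $\log_2N$ elements. The sum tends to $0$ as $n\to\infty$.

But $\mathrm{Aut}(\mathrm{Cay}(G,S))$ may contain permutations that are not automorphisms of $G$, as with $Q_8$ in Section 1. For these the sum is useless. Every permutation preserves the graph with $S=\emptyset$, so each has probability at least $2^{-|\Omega|}\ge2^{-n}$. There are $n!\,(n-1)!$ permutations preserving $B$ and $C$ and fixing $1$, and $n!\,(n-1)!\,2^{-n}\to\infty$.

The way around is to record only the values of $\varphi$ at $2m$ vertices, where $m=\lfloor\sqrt n\rfloor$: $m$ in $B$ and $m$ in $C$. There are at most $n^{4m}=2^{4m\log_2n}$ choices of vertices and values, while these vertices span $m^2\approx n$ potential edges to test. The union bound now succeeds. Its price is that it says only that $\varphi$ respects most colors on a typical sample. Averaged over $\varphi$, this becomes $|T|\ge(1-\varepsilon)n$, and that is why Theorem B has to tolerate an exceptional set.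

## 6. Sampling $\sqrt n+\sqrt n$ vertices: Theorem A.2 from Theorem B

Let $|G|\ge2^{81}$, so $n\ge2^{80}$. Let $S$ be random as above, $X=\mathrm{Aut}(\mathrm{Cay}(G,S))$, and let $X_+$ be the subgroup of $X$ preserving $B$ and $C$ (each as a set). Put $m=\lfloor\sqrt n\rfloor$ and $\delta=\frac1{600}$.

**Connectedness.** *Purpose: to make $X$ preserve $\{B,C\}$.* The component of $1$ is $\langle S\rangle$, so if the graph is disconnected then $S\subseteq M$ for a proper subgroup $M$. For fixed $M$, the set $C\setminus M$ is inverse-closed and has at least $n/2$ elements by Lemma 4(d), so it contains at least $n/4$ classes, all of which must be omitted from $S$. There are at most $N^{\log_2N}$ subgroups, since each is generated by at most $\log_2N$ elements. So the probability of disconnectedness is at most $2^{(\log_2 2n)^2-n/4}\le2^{-n/5}$ for $n\ge2^{80}$. A connected bipartite graph has only one bipartition, so when the graph is connected $\{B,C\}$ is $X$-invariant.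

**Good tuples.** *Purpose: to have a sample whose $m^2$ colors are mostly distinct.* For $D=(g_1,\dots,g_m;h_1,\dots,h_m)\in B^m\times C^m$ put $t_{ij}=g_ih_j^{-1}\in C$, and let $Q(D)$ be the number of ordered pairs of distinct index pairs $(i,j)\ne(k,l)$ with $[t_{ij}]=[t_{kl}]$. Call $D$ *good* if $Q(D)\le400m^2$. Let $D$ be uniformly random and $(i,j)\ne(k,l)$. If $i\ne k$, condition on all entries except $g_k$; if $i=k$ and $j\neq l$, condition on all entries except $h_l$. In either case $t_{ij}$ is determined and $t_{kl}$ is uniform in $C$, so $\Pr([t_{ij}]=[t_{kl}])\le2/n$. Hence $\mathbb E\,Q\le m^4\cdot\frac2n\le2m^2$, and by Markov's inequality $\Pr(D\text{ not good})\le\frac1{200}$.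

**One pair of tuples.** *Purpose: to bound the probability that some $\varphi$ carries $D$ to a given $D'$ while spoiling many colors.* Fix a good $D$ and any $D'=(g_i';h_j')\in B^m\times C^m$, and put $t_{ij}'=g_i'h_j'^{-1}$. Call $(i,j)$ *bad* if $[t_{ij}]\ne[t'_{ij}]$, and suppose there are at least $\delta m^2$ bad pairs. Let $s$ be the number of distinct classes $[t_{ij}]$ over bad $(i,j)$, with multiplicities $\mu_\omega$. Then $\sum\mu_\omega\ge\delta m^2$ and $\sum\mu_\omega^2\le m^2+Q(D)\le401m^2$. By Cauchy–Schwarz $(\sum\mu_\omega)^2\le s\sum\mu_\omega^2$, so $s\ge\delta^2m^2/401$.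

If some $\varphi\in X_+$ satisfies $\varphi(g_i)=g_i'$ and $\varphi(h_j)=h_j'$ for all $i,j$, then $t_{ij}\in S\Leftrightarrow t'_{ij}\in S$ for all $i,j$. So the indicator of $S$ on $\Omega$ is constant on the components of the graph on $\Omega$ with edges $\{[t_{ij}],[t_{ij}']\}$. At least $s$ vertices lie on a genuine edge, hence in components $K$ with $|K|\ge2$. For such $K$, $|K|-1\ge|K|/2$. So the probability of this event is at most
$$\prod_{|K|\ge2}2^{1-|K|}\le2^{-s/2}\le2^{-\delta^2m^2/802}\le2^{-m^2/(3\cdot10^8)},$$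
because $600^2\cdot802=288{,}720{,}000<3\cdot10^8$.

**All pairs of tuples.** *Purpose: to make the previous bound hold for all $\varphi$ at once.* There are at most $n^{4m}$ pairs $(D,D')$. For $n\ge2^{80}$ we have $m\ge24\cdot10^8\log_2n$: at $n=2^{80}$ this reads $2^{40}>1.09\cdot10^{12}\ge 1.92\cdot10^{11}$, and for $n=2^u$ the quotient $2^{u/2}/u$ increases with $u\ge80$, so $2^{u/2}\ge(2^{40}/80)u>10^{10}u$, which leaves room for the rounding in $m$. Hence $4m\log_2n\le m^2/(6\cdot10^8)$, and with probability at least $1-2^{4m\log_2n-m^2/(3\cdot10^8)}\ge1-2^{-m^2/(6\cdot10^8)}$: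
$$\text{for every good }D\text{ and every }\varphi\in X_+,\ \text{ fewer than }\delta m^2\text{ pairs }(i,j)\text{ have }[\varphi(g_i)\varphi(h_j)^{-1}]\ne[g_ih_j^{-1}]. \tag{4}$$
As $m^2\ge n-2\sqrt n\ge0.9n$, connectedness and (4) hold together with probability at least
$$1-2^{-1.5n/10^9}-2^{-n/5}\ge1-2^{-n/10^9}.$$

**Averaging over $\varphi$ and $D$.** *Purpose: to turn (4) into $|T|\ge(1-\varepsilon)n$.* Fix $S$ such that the graph is connected and (4) holds. Then $X$ preserves $\{B,C\}$ and contains $G$, so Section 1 applies to $X$; let $V,T$ be as there. Note that $V\le X_+$.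

Let $g\in B$, $h\in C$, $t=gh^{-1}$, and let $\varphi\in X_+$ be uniformly random. The map $\varphi\mapsto\varphi_g$ from $X_+$ to $V$ has all fibers of size $n$. Indeed, $\varphi_g=\psi$ means $\varphi=\rho_b\psi\rho_g^{-1}$ with $b=\varphi(g)\in B$. Conversely, for $\psi\in V$ and each $b\in B$ this formula gives an element of $X_+$ (as $g,b\in B$) that sends $g$ to $b$ and satisfies $\varphi_g=\psi$. So $\varphi_g$ is uniform in $V$, and $\varphi(h)\varphi(g)^{-1}=\varphi_g(hg^{-1})$ is uniform on the $V$-orbit $\mathcal O$ of $t^{-1}$.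

If $t\notin T$, then $t^{-1}\notin T$ by Lemma 1(b), so $\mathcal O\not\subseteq[t]$. At most two elements of $\mathcal O$ lie in $[t]$ and at least one lies outside, so $\Pr_\varphi([\varphi(g)\varphi(h)^{-1}]\ne[t])\ge\frac13$. Averaging (4) over $\varphi$, for every good $D$ fewer than $3\delta m^2=m^2/200$ index pairs have $t_{ij}\notin T$. Now average over uniformly random $D$. Each $t_{ij}$ is uniform in $C$, and the tuples that are not good contribute at most $m^2\cdot\frac1{200}$:
$$m^2\,\frac{|C\setminus T|}{n}\le\frac{m^2}{200}+\frac{m^2}{200}.$$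
So $|T|\ge(1-\frac1{100})n=(1-\varepsilon)n$.

**Conclusion.** By Theorem B, $X=G$ or $(G,B)$ has an obstruction. If there is none, then every $S$ in an event of probability at least $1-2^{-n/10^9}$ satisfies $\mathrm{Aut}(\mathrm{Cay}(G,S))=G$. Given Theorem B, this proves Theorem A.2, and with it the conjecture for $n_0=2^{81}$. $\square$

The linear exponent is of the right order: $S=\emptyset$ never gives a GRR here, so the exceptional proportion is at least $2^{-|\Omega|}\ge2^{-|B|}$.

It remains to prove Theorem B.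

## 7. Rigidity: $V$ is a $2$-group, and its fixed points form a subgroup

Let $X,V,T$ be as in Theorem B, with $|T|\ge(1-\varepsilon)n$. We use constantly that if $\pi$ is a bijection of $C$ and $T_1,T_2\subseteq C$ miss at most $\varepsilon_1n$ and $\varepsilon_2n$ elements, then all but $(\varepsilon_1+\varepsilon_2)n$ elements $c\in C$ satisfy $c\in T_1$ and $\pi(c)\in T_2$.

**Step 1. Purpose: to dispose of abelian $B$.** By Lemma 5 we may assume that every element of $C$ is an involution. Let $\varphi\in V$. By (2), $\varphi(tg)\varphi(g)^{-1}\in[t]=\{t\}$, so $\varphi(tg)=t\varphi(g)$ for $t\in T$, $g\in G$. The subgroup $\langle T\rangle$ contains $T$ and $tT\subseteq B$, so $|\langle T\rangle|\ge2|T|>n$ and $\langle T\rangle=G$. Starting from $\varphi(1)=1$ we get $\varphi(t_1\cdots t_r)=t_1\cdots t_r$, so $\varphi=1$. Hence $V=1$ and $X=G$.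

From now on *$B$ is nonabelian and $V\neq1$*, and we must produce an obstruction.

**Step 2. Purpose: to show that an element of $V$ fixing most of $T$ is trivial, so that $V$ is a $2$-group.** *Claim: if $\varphi\in V$ fixes at least $(1-2\varepsilon)n$ elements of $T$, then $\varphi=1$. Hence $V$ is an elementary abelian $2$-group.*

Let $b\in B$. For at least $(1-3\varepsilon)n$ elements $c\in T$ we have $\varphi(c)=c$ and $bc^{-1}\in T$. By (2), $\varphi(b)c^{-1}\in\{bc^{-1},cb^{-1}\}$. If $\varphi(b)\ne b$, then $\varphi(b)=cb^{-1}c$, so $(b^{-1}c)^2=b^{-1}\varphi(b)$ for all these $c$. Then $D_{b^{-1}\varphi(b)}$ has at least $0.97n$ elements, against (3). So $\varphi$ fixes $B$ pointwise.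

Let $c\in C$ and $t\in T$. Then $t^{-1}c\in B$ is fixed, and $c(t^{-1}c)^{-1}=t\in T$. By (2), $\varphi(c)(t^{-1}c)^{-1}\in\{t,t^{-1}\}$, that is, $\varphi(c)\in\{c,t^{-2}c\}$. If $\varphi(c)\neq c$, then $t^2=c\varphi(c)^{-1}$ for all $t\in T$, again against (3). So $\varphi=1$.

For every $\varphi\in V$, Lemma 1(b) shows that $\varphi^2$ fixes $T$ pointwise, so $\varphi^2=1$. A group in which all squares are trivial is elementary abelian of exponent at most $2$.

**What this gives when $G$ is a $2$-group, and where it stops.** If $G$ is a $2$-group, then so is $X$, as $|X|=|G||V|$. A proper subgroup of a $2$-group is properly contained in its normalizer, so $N_X(G)>G$. As $G$ is transitive, $N_X(G)=G\,(N_X(G)\cap V)$, so some $1\ne\varphi\in V$ normalizes $G$. By Lemma 2, $\varphi\in\mathrm{Aut}(G)$. It preserves $B$ and maps each $t\in T$ into $[t]$, so Lemma 6 makes it an obstruction. For general $G$ this stops at one point: $X$ is not a $2$-group, so $N_X(G)$ might equal $G$. The plan is to show that, apart from an easy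 case, the elements of odd order in $G$ form a subgroup $O$ that is normal in $X$. Then the argument runs in $X/O$.

**Step 3. Purpose: to study the common fixed points of $V$.** Let $F=\{g\in G:\varphi(g)=g\text{ for all }\varphi\in V\}$. If $g,h\in F$ and $\varphi\in V$, then $\varphi(hg)=\varphi_g(h)\varphi(g)=hg$ because $\varphi_g\in V$. So $F$ is closed under products, hence is a subgroup, and $F\ne G$ because $V\ne1$. Moreover, for $y\in F$, $g\in G$, $\varphi\in V$,
$$\varphi(gy)=\varphi_y(g)\,y. \tag{5}$$
Put $F_0=F\cap B$. *Claim: if $y\in F_0$, $c\in T\setminus F$ and $cy\in T$, then $y^c=y^{-1}$.* Since $cy\notin F$ and $cy\in T$, some $\varphi\in V$ has $\varphi(cy)=(cy)^{-1}\ne cy$. By (5), $\varphi(cy)=\varphi_y(c)y\in\{cy,c^{-1}y\}$. So $y^{-1}c^{-1}=c^{-1}y$, that is, $y^c=y^{-1}$.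

**Step 4. Purpose: to finish the case $F\not\le B$, $|G:F|=2$.** By Lemma 4(d), $|F\cap C|=n/2<|T|$, so we can pick $t\in T\setminus F$. Its $V$-orbit is $\{t,t^{-1}\}$, of size $2$, so $|V:V_t|=2$. For $\varphi\in V_t$ and $y\in F$, $\varphi(yt)=\varphi_t(y)\varphi(t)=yt$. So $\varphi$ fixes $F\cup Ft=G$ pointwise, and $V_t=1$. Thus $|X:G|=|V|=2$ and $G\trianglelefteq X$. By Lemma 2 the nonidentity $\varphi\in V$ is an automorphism of $G$. It preserves $B$ and maps each $t\in T$ into $[t]$, so by Lemma 6 it is an obstruction.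

From now on *$F\le B$ or $|G:F|\ge3$*. By Lemma 4(d), $|F\cap C|\le n/3$.

**Step 5. Purpose: to locate the fixed points in $B$.** Let
$$Z_-=\{y\in Z(B):y^c=y^{-1}\text{ for all }c\in C\}.$$
This is an abelian normal subgroup of $G$: it lies in the abelian group $Z(B)$ and is closed under products, $B$ centralizes it, and $C$ inverts it. *Claim: $F_0\le Z_-$.* Let $y\in F_0$. By Step 3, every $c\in T\setminus F$ with $cy\in T$ inverts $y$. There are at least $n-2\varepsilon n-\frac n3>\frac n2$ of these. By Lemma 4(c), $y\in Z(B)$ and all of $C$ inverts $y$. Consequently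

> every $x\in B\setminus Z_-$ is moved by some $\varphi\in V$.

## 8. What a moved element of $B$ forces: a covering of $C$

**Step 6. Purpose: to convert "$\varphi$ moves $x$" into a statement about squares and conjugates in $C$.** Let $x\in B$, $\varphi\in V$, $x_0=\varphi(x)\neq x$. Then $x_0\in B$. Put
$$e=xx_0^{-1}\ne1,\qquad e'=x^{-1}x_0=x^{-1}e^{-1}x,\qquad T_x=\{d\in T:d^{-1}x\in T\}.$$
Then $|T_x|\ge(1-2\varepsilon)n$. For $d\in T_x$ put $c=d^{-1}x\in T$, so $x=dc$. We have $\varphi(c)\in\{c^{\pm1}\}$, and $xc^{-1}=d\in T$ gives $\varphi(x)\varphi(c)^{-1}\in\{d^{\pm1}\}$ by (2). Hence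
$$x_0\in\{dc,\ d^{-1}c,\ dc^{-1},\ d^{-1}c^{-1}\}=\{x,\ d^{-2}x,\ dx^{-1}d,\ d^{-1}x^{-1}d\}.$$
The first is excluded. The second says $d^2=e$. The third says $(x^{-1}d)^2=x^{-1}x_0=e'$. The fourth says $x^d=x_0^{-1}$. Therefore
$$T_x\subseteq X_1\cup X_2\cup X_3,\quad X_1=\{d\in C:x^d=x_0^{-1}\},\quad X_2=D_e,\quad X_3=xD_{e'}=D_e^{-1}x. \tag{6}$$
For the last equality, $D_{e'}=x^{-1}D_{e^{-1}}x$ and $D_{e^{-1}}=D_e^{-1}$. In particular $|X_2|=|X_3|=|D_e|$.

When $D_e\neq\emptyset$, put $H=\langle D_e\rangle$ and $h=|G:H|$. Each $d\in D_e$ commutes with $d^2=e$, so $H\le C_G(e)$. Since $D_e\subseteq H\cap C$, Lemma 4(d) gives $|D_e|\le n/h$. A large $D_e$ therefore makes $e$ nearly central.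

**Step 7. Purpose: to show that for odd-order $x\notin Z_-$ the set $X_1$ is never empty.** *Claim: if $x\in B\setminus Z_-$ has odd order and $x_0=\varphi(x)\ne x$, then $X_1\neq\emptyset$.*

Suppose $X_1=\emptyset$. By (6), $|D_e|\ge\frac12(1-2\varepsilon)n>n/3$, so $h\le2$.

Let $h=2$. Then $H\trianglelefteq G$, and $x\in H$ because $x$ has odd order. So $X_2\cup X_3\subseteq H\cap C$, and $T_x\subseteq H\cap C$. But $|H\cap C|=n/2<|T_x|$, a contradiction.

Let $h=1$. Then $e\in Z(G)$, $e'=e^{-1}$ and $X_3=xD_{e^{-1}}=xD_e^{-1}$. Put $I'=\{d\in C:x^d=x^{-1}\}$. If $d$ inverts $x$, then so does $d^{-1}$, and $x^{xd}=x^d$. So $I'=I'^{-1}=xI'$. If $I'=C$, then by Lemma 4(c) $x\in Z(B)$, so $x\in Z_-$, which is excluded. So $I'$ is empty or a coset of a proper subgroup of $B$, and $n':=|C\setminus I'|\ge n/2$.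

Let $i\in\{1,2\}$ and suppose $d,x^id\in D_e$. Then $x^i(dx^id^{-1})d^2=(x^id)^2=e=d^2$, so $dx^id^{-1}=x^{-i}$. Thus $d^{-1}$, hence also $d$, inverts $x^i$. As $x$ has odd order, $\langle x^i\rangle=\langle x\rangle$, so $d$ inverts $x$ and $d\in I'$. Put $D'=D_e\setminus I'$. By what was just shown, $D',xD',x^2D'$ are pairwise disjoint. They lie in $C\setminus I'$ because $xI'=I'$. So $3|D'|\le n'$.

On the other hand, $X_2\setminus I'=D'$ and $X_3\setminus I'=x(D_e^{-1}\setminus I')=xD'^{-1}$, so $T_x\setminus I'\subseteq D'\cup xD'^{-1}$. Hence $n'-2\varepsilon n\le2|D'|\le\frac23n'$, and $n'\le6\varepsilon n<n/2$, a contradiction.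

## 9. Every element of odd order lies in $Z_-$

Elements of odd order lie in $B$, since $|G:B|=2$. We treat central elements first and then sort by $|B:C_B(x)|$.

**Step 8. Purpose: to exclude odd-order elements from $Z(G)$.** *Claim: $Z(G)$ has no element $y\ne1$ of odd order.* Suppose it has. As $y^c=y\ne y^{-1}$ for $c\in C$, we have $y\in B\setminus Z_-$. If $\psi\in V$ moves $y$, then Step 7 gives $d\in C$ with $y=y^d=\psi(y)^{-1}$, so $\psi(y)=y^{-1}$.

Let $T'=\{c\in T:yc^{-1}\in T\}$, so $|T'|\ge(1-2\varepsilon)n$. We claim that *any $\psi\in V$ with $\psi(y)=y^{-1}$ inverts every $c\in T'$*. Suppose $\psi(c)=c$. By (2), $y^{-1}c^{-1}\in\{yc^{-1},cy^{-1}\}$. The first gives $y^2=1$, which is false. The second gives $c^{-1}=c$, as $y$ is central, and then $\psi(c)=c=c^{-1}$ anyway.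

By Step 5 some $\varphi\in V$ moves $y$, so $\varphi(y)=y^{-1}$. Let $T''=\{c\in T':yc\in T'\}$, so $|T''|\ge(1-4\varepsilon)n$. For $c\in T''$, $\varphi$ inverts $c$ and $yc$, so
$$\varphi_c(y)=\varphi(yc)\varphi(c)^{-1}=(yc)^{-1}c=c^{-1}y^{-1}c=y^{-1}.$$
So the element $\varphi_c$ of $V$ also inverts every $h\in T'$: $h^{-1}=\varphi_c(h)=\varphi(hc)\varphi(c)^{-1}=\varphi(hc)c$, that is, $\varphi(hc)=h^{-1}c^{-1}$ for $h\in T'$, $c\in T''$.

Let $b\in B$. For at least $(1-6\varepsilon)n>n/2$ elements $h\in C$ we have $h\in T'$ and $c:=h^{-1}b\in T''$. Then $\varphi(b)=\varphi(hc)=h^{-1}(h^{-1}b)^{-1}=h^{-1}b^{-1}h$, so $b^h=\varphi(b)^{-1}$. By Lemma 4(c), $b\in Z(B)$. As $b$ was arbitrary, $B$ is abelian, a contradiction.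

**Step 9. Purpose: to settle $|B:C_B(x)|=1$.** *Claim: odd-order elements of $Z(B)$ lie in $Z_-$.* Let $x\in Z(B)$ have odd order, let $d\in C$, and put $y=xx^d$. As $Z(B)\trianglelefteq G$, this is a product of commuting odd-order elements of $Z(B)$, so $y\in Z(B)$ has odd order. Since $d^2\in B$ centralizes $x$, $y^d=x^dx^{d^2}=x^dx=y$. So $y$ is centralized by $\langle B,d\rangle=G$, and $y=1$ by Step 8. Hence $x^d=x^{-1}$ for every $d\in C$.

**Step 10. Purpose: to exclude $|B:C_B(x)|=2$.** *Claim: no odd-order $x\in B$ has $|B:C_B(x)|=2$.* Suppose $x$ does. Let $Q=C_B(x)\trianglelefteq B$. All $b\in B\setminus Q$ satisfy $x^b=x'$ for one element $x'\neq x$, and $x'\in Q$ because $x\in Q\trianglelefteq B$. The idea is to replace $x$ by an element inverted by $B\setminus Q$. Put $w=xx'^{-1}\ne1$. As $x$ and $x'$ commute, $w$ has odd order. $Q$ centralizes $x$, and also $x'=x^b$, because $C_B(x^b)=Q^b=Q$. For $b\in B\setminus Q$ we have $x'^b=x^{b^2}=x$ since $b^2\in Q$, so $w^b=x'x^{-1}=w^{-1}\ne w$. Hence $C_B(w)=Q$ and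 $w\notin Z_-$.

By Step 5 there is $\varphi\in V$ with $w_0=\varphi(w)\ne w$. Apply (6) to $w$, so that now $e=ww_0^{-1}$ and $e'=w^{-1}w_0$. By Step 7 and Lemma 4(c), $X_1=Qd_1$ for some $d_1$ with $w^{d_1}=w_0^{-1}$. Every $d\in C\setminus X_1$ has the form $bd_1$ with $b\in B\setminus Q$, so $w^d=(w^{-1})^{d_1}=w_0$. As $|C\setminus X_1|=n/2>2\varepsilon n$, we can choose $d\in T_w\setminus X_1$; then $d\in X_2\cup X_3$. The element $w_0=w^d\in B$ has odd order, so it lies in the index-$2$ subgroup $Q$ of $B$ and commutes with $w$. So $e$ and $e'$ have odd order and commute with $w$.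

- If $d\in X_2$, then $d^2=e$, so $w^{d^2}=w$ and $e=e^d$. Thus $e=w^d(w_0^d)^{-1}=w_0(w^{d^2})^{-1}=w_0w^{-1}=e^{-1}$. As $e$ has odd order, $e=1$, a contradiction.
- If $d\in X_3$, then $d'=w^{-1}d$ satisfies $d'^2=e'$ and $w^{d'}=w^d=w_0$. So $e'=e'^{d'}=w_0^{-1}w_0^{d'}=w_0^{-1}w^{d'^2}=w_0^{-1}w=e'^{-1}$. Hence $e'=1$, a contradiction.

**Step 11. Purpose: to exclude all larger indices.** *Claim: no odd-order $x\in B$ has $j:=|B:C_B(x)|\ge3$.* Suppose $x$ does. Then $x\notin Z_-$. Let $\varphi\in V$ move $x$ (Step 5) and put $x_0=\varphi(x)$. By Step 7 and Lemma 4(c), $X_1$ is a right coset of $C_B(x)$, of size $n/j\le n/3$. By (6), $|D_e|\ge\frac12(n-\frac n3-2\varepsilon n)=\frac n3-\varepsilon n>\frac n4$, so $h\le3$.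

*$h=2$.* Then $x\in H$, since $x$ has odd order. So $X_2\cup X_3\subseteq H$ and $T_x\setminus H\subseteq X_1$. Counting, $\frac n2-2\varepsilon n\le\frac n3$, a contradiction.

*$h=1$.* Then $e\in Z(G)$ and $x_0=e^{-1}x$. For $d\in X_1$, $x^d=x_0^{-1}=x^{-1}e$ commutes with $x$. So $e=xx^d$ is a product of commuting elements of odd order. It is a nontrivial odd-order element of $Z(G)$, contradicting Step 8.

*$h=3$.* Let $H_B=H\cap B$, so $|H_B|=|H\cap C|=n/3$. Take $d\in D_e$. By Lemma 4(a), $D_e=dI$ with $I=\{y\in B:y^d=y^{-1}\}$. As $D_e\subseteq H$, we have $I\subseteq H_B$, and $|I|=|D_e|\ge(1-3\varepsilon)|H_B|>\frac34|H_B|$. The element $d\in H$ normalizes $H_B$, so Lemma 3 gives $I=H_B$. Thus $D_e=dH_B=H\cap C$ and $X_3=D_e^{-1}x=(H\cap C)x$.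

If $x\in H$, then $X_2\cup X_3\subseteq H\cap C$ and $|T_x|\le\frac n3+\frac n3$, a contradiction. So $x\notin H$. In the action on the three right cosets of $H$ by right multiplication, $x$ moves the point $H$ and acts with odd order, so it acts as a $3$-cycle, and $G=H\sqcup Hx\sqcup Hx^2$. Since $X_2\subseteq H$ and $X_3\subseteq Hx$, we get $T_x\cap Hx^2\subseteq X_1$. As $|Hx^2\cap C|=|(H\cap C)x^2|=n/3$, this yields $|X_1\cap Hx^2|\ge\frac n3-2\varepsilon n>0$. Now $X_1$ is a right coset of $C_B(x)$, and $Hx^2\cap C=(H\cap C)x^2$ is a right coset of $H_B$. A nonempty intersection of the two is a right coset of $C_B(x)\cap H_B$. So $|C_B(x)\cap H_B|\ge\frac n3-2\varepsilon n=(1-6\varepsilon)|H_B|>\frac12|H_B|$, whence $H_B\le C_B(x)$. Since $|C_B(x)|\le n/3=|H_B|$, equality holds. Then $x\in C_B(x)=H_B\le H$, a contradiction.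

## 10. The odd part $O$ is normal in $X$, and normalizers grow

**Step 12. Purpose: to define $O$.** By Steps 10 and 11 every odd-order $x\in G$ has $|B:C_B(x)|=1$, that is, $x\in Z(B)$. By Step 9, $x\in Z_-$. As $Z_-$ is abelian, the elements of odd order form a subgroup $O\le Z_-$, and it is normal in $G$. Every $g\in G$ is a product $g_2g_{2'}$ of powers of $g$ of $2$-power order and odd order, and $g_{2'}\in O$. So every element of $G/O$ has $2$-power order, and by Cauchy's theorem $G/O$ is a $2$-group. Every $c\in C$ inverts $O$, so for $y\in O$, $c\in C$: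
$$cy^{-1}c^{-1}=y,\qquad (cy)^2=(yc)^2=c^2,\qquad (cy)^{-1}=c^{-1}y. \tag{7}$$
Indeed $(cy)^2=c^2y^cy=c^2$, $(yc)^2=y(cyc^{-1})c^2=c^2$, and $(cy)^{-1}=y^{-1}c^{-1}=c^{-1}(cy^{-1}c^{-1})=c^{-1}y$.

**Step 13. Purpose: to show that $V$ fixes $O$ pointwise.** *Claim: $O\le F$.* Suppose $x\in O$, $\varphi\in V$ and $x_0=\varphi(x)\neq x$, and apply (6). (Step 7 is not available, as $x\in Z_-$.) For all $d\in C$, $x^d=x^{-1}\ne x_0^{-1}$, so $X_1=\emptyset$. As $x\in Z(B)$, $e'=e^{-1}$, and by (7) $X_3=xD_{e^{-1}}=D_{e^{-1}}$. So $T_x\subseteq D_e\cup D_{e^{-1}}$. By (3), neither set alone can contain $T_x$. Hence $e\ne e^{-1}$, and $T_x$ meets both. Recall $x_0=e^{-1}x$.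

- Take $d\in T_x\cap D_e$ and $c=d^{-1}x\in T$. By (7), $c^2=d^{-2}=e^{-1}$, and $c^{-1}=dx$. If $\varphi(c)=c^{-1}$, then as in Step 6 $x_0\in\{dc^{-1},d^{-1}c^{-1}\}=\{d^2x,x\}=\{ex,x\}$. This is false, because $x_0=e^{-1}x$ with $e\neq1$, $e\neq e^{-1}$. So $\varphi(c)=c$, and Lemma 1(c) gives $\varphi(e^{-1})=\varphi(c^2)=c^2=e^{-1}$.
- Take $d\in T_x\cap D_{e^{-1}}$ and $c=d^{-1}x\in T$. Then $c^2=d^{-2}=e$. If $\varphi(c)=c$, then $x_0\in\{dc,d^{-1}c\}=\{x,d^{-2}x\}=\{x,ex\}$, which is false. So $\varphi(c)=c^{-1}$, and Lemma 1(c) gives $\varphi(e)=\varphi(c^2)=c^{-2}=e^{-1}$.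

So $\varphi(e)=\varphi(e^{-1})$ with $e\ne e^{-1}$, contradicting injectivity.

**Step 14. Purpose: to show that $V$ commutes with translations by $O$.** *Claim: $\varphi\rho_y=\rho_y\varphi$ for $\varphi\in V$, $y\in O$.* By Step 13 and (5), $\varphi(gy)=\varphi_y(g)y$ for all $g$, so it suffices to show $\varphi_y=\varphi$. For $u\in O$ let $R_u=\{c\in T:cu\in T\}$, so $|R_u|\ge(1-2\varepsilon)n$.

Suppose $\varphi_y(c)\ne\varphi(c)$ for some $c\in R_y$. Both values lie in $[c]$, so $c^2\neq1$. By (7), also $(cy)^2=c^2\ne1$. If $\varphi(c)=c$, then $\varphi_y(c)=c^{-1}$ and $\varphi(cy)=c^{-1}y=(cy)^{-1}$. If $\varphi(c)=c^{-1}$, then $\varphi_y(c)=c$ and $\varphi(cy)=cy$. In the first case put $t=c$, $u=y$. In the second put $t=cy$, $u=y^{-1}$. Either way $u\in O$, $t,tu\in T$, and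
$$\varphi(t)=t,\qquad\varphi(tu)=(tu)^{-1}=t^{-1}u .$$
Put $f=t^2=(tu)^2\ne1$. Lemma 1(c), applied to $t$ and to $tu$, gives $f=\varphi(f)=f^{-1}$.

Let $d\in R_u$ and $b=dt$. Then $bt^{-1}=d\in T$, and $b(tu)^{-1}=d\,tu^{-1}t^{-1}=du\in T$ by (7). By (2) for the pair $b,t$: $\varphi(b)t^{-1}\in\{d,d^{-1}\}$, so $\varphi(b)\in\{dt,d^{-1}t\}$. By (2) for the pair $b,tu$: $\varphi(b)\,tu=\varphi(b)\varphi(tu)^{-1}\in\{du,(du)^{-1}\}=\{du,d^{-1}u\}$. Since $u(tu)^{-1}=t^{-1}$, this says $\varphi(b)\in\{dt^{-1},d^{-1}t^{-1}\}$. As $t\neq t^{-1}$, the two descriptions of $\varphi(b)$ can agree only if $dt=d^{-1}t^{-1}$ or $d^{-1}t=dt^{-1}$. That is, $d^2=t^{-2}=f^{-1}=f$ or $d^2=t^2=f$. So $R_u\subseteq D_f$, against (3).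

Hence $\varphi_y$ and $\varphi$ agree on $R_y$. So $\varphi^{-1}\varphi_y\in V$ fixes at least $(1-2\varepsilon)n$ elements of $T$, and it is $1$ by Step 2.

**Step 15. Purpose: to run the $2$-group argument modulo $O$.** The group $\{\rho_y:y\in O\}$, identified with $O$, is normal in $G$ and centralized by $V$. So it is normal in $X=GV$. The index $|X:O|=|G:O|\,|V|$ is a power of $2$, and $G/O$ is a proper subgroup of the $2$-group $X/O$ because $V\neq1$. So the normalizer of $G/O$ in $X/O$ is strictly larger than $G/O$, that is, $N_X(G)>G$. As before, $N_X(G)=G\,(N_X(G)\cap V)$, so some $1\neq\varphi\in V$ normalizes $G$. By Lemma 2, $\varphi\in\mathrm{Aut}(G)$. It preserves $B$ and maps each of the at least $(1-\varepsilon)n$ elements $t\in T$ into $[t]$. By Lemma 6, $\varphi$ is an obstruction. This proves Theorem B, and with Section 6 it completes the proof of Theorem A and of the conjecture with $n_0=2^{81}$. $\blacksquare$
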